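# Infinite-dimensional centralizers without holomorphic first integrals

## 1. Sixteen points in the plane: degree $4m$ against degree $4m+1$

A polynomial $\rho(P,Q)$ in two variables has *multiplicity $\ge m$* at $p\in\mathbb C^2$ if all its partial derivatives of order $<m$ vanish at $p$, that is, if its Taylor expansion at $p$ has no term of degree $<m$. This amounts to $m(m+1)/2$ linear conditions on $\rho$. Fix points $p_1,\dots,p_r\in\mathbb C^2$ and let $L(d,m)$ be the space of polynomials of degree $\le d$ with multiplicity $\ge m$ at every $p_k$. Counting parameters and conditions,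
$$\dim L(d,m)\ \ge\ \frac{(d+1)(d+2)}2-r\,\frac{m(m+1)}2 .\tag{1}$$

Take $r=s^2$ and $d=sm$. The right side of (1) becomes $1+\tfrac{s(3-s)}2m$. For $s=1$ there is a line through the point, and its $m$-th power lies in $L(m,m)$. For $s=2$ there is a conic through the four points, and its $m$-th power lies in $L(2m,m)$. For $s=3$ there is a cubic through the nine points, and its $m$-th power lies in $L(3m,m)$. For $s=4$ the right side is $1-2m$, which is negative, so the count forces nothing. With sixteen points in suitable position there is indeed nothing.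

**Lemma 1.** There are $p_1,\dots,p_{16}\in\mathbb C^2$ such that for every $m\ge1$ no nonzero polynomial of degree $\le4m$ has multiplicity $\ge m$ at every $p_k$.

This is the case $r=16$ of the fundamental lemma in M. Nagata, *On the 14-th problem of Hilbert*, Amer. J. Math. 81 (1959); a complete proof is in Section 10. Now raise the degree by one. For $r=16$ and $d=4m+1$ the right side of (1) is
$$(8m^2+10m+3)-(8m^2+8m)=2m+3>0 .\tag{2}$$
So for the points of Lemma 1,
$$L(4m,m)=0\ \text{ for all } m\ge1,\qquad L(4m+1,m)\neq0\ \text{ for all } m\ge0 .\tag{3}$$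

Here is what this is for. We shall build a polynomial vector field $Z$ on $\mathbb C^4$ and a function $\kappa$ such that a nonconstant homogeneous solution of $Z(f)=0$ would produce a nonzero element of some $L(4m,m)$ with $m\ge1$, while every element of every $L(4m+1,m)$ produces a solution of $Z(g)=\kappa g$. By (3) the first equation has only constant solutions and the second has infinitely many independent ones. From this we obtain a field that commutes with an infinite-dimensional space of fields and has no first integral.

## 2. Centralizers and holomorphic first integrals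

Let $\mathcal O_n$ be the ring of germs at $0\in\mathbb C^n$ of holomorphic functions, and $\mathcal X_n$ the $\mathcal O_n$-module of germs at $0$ of holomorphic vector fields. A field $X=\sum a_i\partial_{x_i}$ acts on functions by $X(f)=\sum a_i\,\partial f/\partial x_i$, and $[X,Y]$ is the field with $[X,Y](f)=X(Y(f))-Y(X(f))$. Two rules will be used all the time:
$$[X,fY]=X(f)\,Y+f\,[X,Y],\qquad [gX,hX]=\big(gX(h)-hX(g)\big)X .\tag{4}$$

**Definition.** The *centralizer* of $X$ is $C(X)=\{Y\in\mathcal X_n: [X,Y]=0\}$, and $d(X)=\dim_{\mathbb C}C(X)\in\{1,2,\dots\}\cup\{\infty\}$. The ring of *holomorphic first integrals* is $\mathcal I(X)=\{f\in\mathcal O_n: X(f)=0\}\supset\mathbb C$.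

If $f\in\mathcal I(X)$, then $[X,fX]=X(f)X=0$, so $fX\in C(X)$. If $f$ is nonconstant, its powers are linearly independent, so $\mathcal I(X)\ne\mathbb C$ implies $d(X)=\infty$ for $X\neq0$. The question is the converse: **if a nonzero field commutes with infinitely many independent fields, must it have a nonconstant holomorphic first integral?** It is posed in D. Cerveau and A. Lins Neto, "Commuting vector fields", arXiv:1906.02109 (2019). The implication is known for $n\le2$, and we ask about $n\ge3$.

**Dimension one.** If $X=f\partial_x\ne0$ and $Y=g\partial_x$, then $[X,Y]=(fg'-gf')\partial_x$. This vanishes iff $(g/f)'=0$, that is, iff $g$ is a constant multiple of $f$. So $d(X)=1$.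

**The Euler field.** Let $R=\sum x_i\partial_{x_i}$. If $Y$ has coefficients homogeneous of degree $s$, then $[R,Y]=(s-1)Y$. Hence $C(R)$ is the space of linear fields and $d(R)=n^2$. Also $\mathcal I(R)=\mathbb C$, since $R$ multiplies a form of degree $s$ by $s$. Yet the quotients $x_i/x_1$ are $n-1$ independent meromorphic first integrals. So meromorphic first integrals are far from enough to produce holomorphic ones.

**Diagonal linear fields.** Let $X=\sum\lambda_ix_i\partial_{x_i}$. For a monomial field, $[X,x^m\partial_{x_j}]=(\langle m,\lambda\rangle-\lambda_j)\,x^m\partial_{x_j}$. So a field lies in $C(X)$ iff all its monomial terms do, and $d(X)=\infty$ means that for some $j$ infinitely many $m\in\mathbb N^n$ satisfy $\langle m,\lambda\rangle=\lambda_j$. Recall Dickson's lemma: in any infinite sequence in $\mathbb N^r$ there are two terms, the earlier one $\le$ the later one in every coordinate. So among these exponents there are $m\ne m'$ with $m\le m'$ coordinatewise. Then $\langle m'-m,\lambda\rangle=0$, and $x^{m'-m}$ is a nonconstant first integral. For diagonal linear fields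 the answer is yes in every dimension.

The results of these notes are the following.

**Theorem 1.** For every $n\ge4$ there is a homogeneous polynomial vector field $X\ne0$ on $\mathbb C^n$ with $d(X)=\infty$ and $\mathcal I(X)=\mathbb C$. Explicit fields are given in Sections 6 and 9.

So the general answer is no. For $\kappa\in\mathcal O_n$ put
$$V_\kappa(X)=\{g\in\mathcal O_n:\ X(g)=\kappa g\}.$$
Here $\kappa$ is called a *cofactor*. If $g,h\in V_\kappa(X)$ and $h\ne0$, then $X(g/h)=0$, so $g/h$ is a meromorphic first integral. For example, $V_s(R)$ with $s\in\mathbb N$ is the space of forms of degree $s$. For any $\kappa$ the space $V_\kappa(R)$ is finite-dimensional: comparing lowest-order terms in $R(g)=\kappa g$, a nonzero $g\in V_\kappa(R)$ has its lowest-order form in degree $\kappa(0)$, so $V_\kappa(R)$ injects into the forms of degree $\kappa(0)$ (and is zero if $\kappa(0)\notin\mathbb N$).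

**Theorem 2.** Let $0\ne X\in\mathcal X_n$.

(a) If $d(X)=\infty$, then $\dim V_\kappa(X)=\infty$ for some $\kappa\in\mathcal O_n$. Conversely, if $\dim V_\kappa(X)=\infty$ and $0\neq g\in V_\kappa(X)$, then $d(gX)=\infty$ and $\mathcal I(gX)=\mathcal I(X)$.

(b) If $d(X)=\infty$ and $\mathcal I(X)=\mathbb C$, then $X$ has meromorphic first integrals $f_1,f_2$ with $df_1\wedge df_2\not\equiv0$. In particular $n\ge3$.

For the third result let $w_1,\dots,w_n$ be positive integers and $R=\sum w_ix_i\partial_{x_i}$. A polynomial $g$ is *quasi-homogeneous of weight $s$* if $R(g)=sg$. A polynomial field $X$ is *quasi-homogeneous* if $[R,X]=\delta X$ for some $\delta\in\mathbb Z$. Put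
$$K_0(X)=\{f\in\mathbb C(x_1,\dots,x_n):\ R(f)=X(f)=0\}.$$
As an example take weights $(2,3)$ and $X=y\partial_x+x^2\partial_y$. The two terms have weights $3-2=1$ and $4-3=1$, so $\delta=1$; a first integral is $3y^2-2x^3$. As a second example take weights $(1,1,1)$ and $X=x\partial_x-y\partial_y$ on $\mathbb C^3$; then $\delta=0$ and $xy/z^2\in K_0(X)$.

**Theorem 3.** Let $X\ne0$ be quasi-homogeneous with $d(X)=\infty$.
(a) If $\operatorname{trdeg}_{\mathbb C}K_0(X)\le1$, then $X$ has a nonconstant polynomial first integral.
(b) If $n=3$, then $X$ has a nonconstant polynomial first integral.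
Both bounds are sharp: the field of Theorem 1 on $\mathbb C^4$ has $\operatorname{trdeg}K_0(X)=2$.

The case $n=3$ for fields that are not quasi-homogeneous is not decided here. By Theorem 2(b), a counterexample there would have two independent meromorphic first integrals.

## 3. From commuting fields to functions with a common cofactor

We prove Theorem 2(a). It replaces fields, which are hard to divide, by functions, which can be factored. The tool is the exterior algebra of vector fields, with
$$L_X(Y_1\wedge\dots\wedge Y_k)=\sum_i Y_1\wedge\dots\wedge[X,Y_i]\wedge\dots\wedge Y_k,\qquad L_X(fW)=X(f)W+f\,L_XW .$$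
We also use that $\mathcal O_n$ is a unique factorization domain.

**Step 1: a cofactor.** This step extracts $\kappa$ from $C(X)$. Let $Y_1,\dots,Y_k\in C(X)$ be a maximal subset of $C(X)$ that is linearly independent over the field of meromorphic germs; $k\ge1$ since $X\in C(X)$. Put $W=Y_1\wedge\dots\wedge Y_k\ne0$ and write $W=G\,W_1$, where $G$ is the gcd of the coefficients of $W$, so that the coefficients of $W_1$ are coprime. Since $[X,Y_i]=0$ we have $L_XW=0$, that is,
$$G\,L_XW_1=-X(G)\,W_1 .$$
So $G$ divides $X(G)$ times each coefficient of $W_1$. These coefficients have gcd $1$, so $G$ divides $X(G)$. Thus $\kappa:=X(G)/G\in\mathcal O_n$ and $L_XW_1=-\kappa W_1$.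

**Step 2: coordinates of $Y$ become elements of $V_\kappa(X)$.** Let $Y\in C(X)$. By maximality $Y=\sum f_iY_i$ with $f_i$ meromorphic. Replace $Y_i$ by $Y$ in $W$: the result is $f_iW=G_i(Y)\,W_1$ with $G_i(Y)=f_iG$. This multivector is holomorphic. Writing $G_i(Y)=r/s$ in lowest terms, $s$ divides $r$ times each coefficient of $W_1$, hence divides each coefficient, hence is a unit. So $G_i(Y)$ is holomorphic. The multivector is a wedge of fields commuting with $X$, so $L_X$ kills it:
$$0=X(G_i(Y))\,W_1+G_i(Y)\,L_XW_1=\big(X(G_i(Y))-\kappa G_i(Y)\big)W_1 .$$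
So $G_i(Y)\in V_\kappa(X)$.

**Step 3: counting dimensions.** The linear map $C(X)\to V_\kappa(X)^k$, $Y\mapsto(G_1(Y),\dots,G_k(Y))$, is injective, because the $f_i=G_i(Y)/G$ determine $Y$. So $d(X)=\infty$ forces $\dim V_\kappa(X)=\infty$.

**Step 4: the converse.** If $g,h\in V_\kappa(X)$, then by (4) $[gX,hX]=(g\kappa h-h\kappa g)X=0$. So $C(gX)$ contains $hX$ for all $h\in V_\kappa(X)$, and $h\mapsto hX$ is injective. Hence $d(gX)=\infty$. Since $\mathcal O_n$ has no zero divisors, $gX(f)=0$ iff $X(f)=0$. This proves (a). $\square$

To see the construction at work, take $X=x\partial_x-y\partial_y$ on $\mathbb C^2$, $Y_1=X$, $Y_2=x\partial_x$. Then $W=xy\,\partial_x\wedge\partial_y$, so $G=xy$ and $\kappa=X(xy)/(xy)=0$. The element $Y=(xy)^kx\partial_x$ of $C(X)$ gives $G_1(Y)=0$, $G_2(Y)=(xy)^{k+1}$.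

## 4. Two independent meromorphic first integrals

We prove Theorem 2(b). By (a) choose $\kappa$ with $V:=V_\kappa(X)$ infinite-dimensional. Ratios of nonzero elements of $V$ are meromorphic first integrals. Assume, for a contradiction, that $\mathcal I(X)=\mathbb C$ and that any two such ratios have differentials with zero wedge product.

**Step 1: a pencil of hypersurfaces through $0$.** Choose linearly independent $g_0,g_1\in V$ and write $\varphi=g_1/g_0=P/Q$ with coprime $P,Q\in\mathcal O_n$. If $Q$ were a unit, $\varphi$ would be a nonconstant holomorphic first integral; if $P$ were a unit, $1/\varphi$ would be. So $P(0)=Q(0)=0$. (For $n=1$ two coprime germs cannot both vanish at $0$, and we already have the contradiction.) For $\lambda\in\mathbb C$, the germ $P-\lambda Q$ vanishes at $0$ and is nonzero, since otherwise $Q$ would divide $P$ and be a unit. Let $H_\lambda$ be an irreducible component of $\{P=\lambda Q\}$.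

If $Q\equiv0$ on $H_\lambda$, or if $H_\lambda=H_{\lambda'}$ with $\lambda\ne\lambda'$, then $P$ and $Q$ both vanish on a hypersurface, against coprimality. So the $H_\lambda$ are pairwise distinct and $Q\not\equiv0$ on each. A nonzero germ vanishes identically on only finitely many irreducible hypersurface germs. The form $Q\,dP-P\,dQ=Q^2d\varphi$ is not identically zero, so it has a nonzero coefficient. Hence for all but finitely many $\lambda$ neither $g_0$ nor $Q\,dP-P\,dQ$ vanishes identically on $H_\lambda$. Call such $\lambda$ good.

**Step 2: on $H_\lambda$ all of $V$ is proportional to $g_0$.** Let $\lambda$ be good and $h\in V$. Take a small representative of $H_\lambda$ whose regular locus is connected; this exists because the germ is irreducible. Remove from the regular locus the points where $g_0$, $Q$ or $Q\,dP-P\,dQ$ vanishes. This is a proper analytic subset, so what remains is connected and dense in $H_\lambda$. Near each remaining point $\varphi$ is a submersion and may be used as a coordinate. There $d(h/g_0)\wedge d\varphi=0$, so $h/g_0$ is locally a function of $\varphi$,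 hence locally constant on $H_\lambda\subset\{\varphi=\lambda\}$. By connectedness it is constant, and by density
$$h|_{H_\lambda}=c_h(\lambda)\,g_0|_{H_\lambda},\qquad c_h(\lambda)\in\mathbb C .$$

**Step 3: orders of vanishing.** This step contradicts Step 2 by an $h$ of high order at $0$. Let $\mathfrak m\subset\mathcal O_n$ be the maximal ideal and $\mathcal O_{H_\lambda}$ the local ring of germs of functions on $H_\lambda$. By Krull's theorem $\bigcap_N\mathfrak m^N\mathcal O_{H_\lambda}=0$, so for good $\lambda$ there is $N(\lambda)$ with $g_0|_{H_\lambda}\notin\mathfrak m^{N(\lambda)}\mathcal O_{H_\lambda}$. There are uncountably many good $\lambda$ and countably many integers, so there is $N_0$ with $N(\lambda)\le N_0$ for uncountably many good $\lambda$. Since $\mathfrak m^{N_0}$ has finite codimension in $\mathcal O_n$ and $\dim V=\infty$, there is $0\ne h\in V\cap\mathfrak m^{N_0}$. It vanishes identically on only finitely many $H_\lambda$. Choose a good $\lambda$ with $N(\lambda)\le N_0$ and $h|_{H_\lambda}\not\equiv0$. Then $c_h(\lambda)\neq0$ and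
$$g_0|_{H_\lambda}=c_h(\lambda)^{-1}h|_{H_\lambda}\in\mathfrak m^{N_0}\mathcal O_{H_\lambda}\subset\mathfrak m^{N(\lambda)}\mathcal O_{H_\lambda},$$
a contradiction.

**Step 4: the dimension.** For $n=1$ every $2$-form is zero. For $n=2$, if $df_1\wedge df_2\not\equiv0$, then $df_1,df_2$ span the cotangent space on a dense open set. Both annihilate $X$, so $X=0$ there, against $X\ne0$. Hence $n\ge3$. $\square$

So for $n\le 2$ Theorem 2(b) gives the implication $d(X)=\infty\Rightarrow\mathcal I(X)\neq\mathbb C$.

## 5. Trading factors: quasi-homogeneous fields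

Given infinitely many linearly independent $g_j\in V_\kappa(X)$, the sensible first try is to copy the diagonal linear case: find $j\ne l$ with $g_j\mid g_l$, for then $g_l/g_j$ is a nonconstant holomorphic first integral. Suppose that only finitely many irreducible factors $p_1,\dots,p_r$ (up to units) occur in all the $g_j$. Write $g_j=(\text{unit})\cdot\prod p_i^{\alpha_{j,i}}$; Dickson's lemma gives $j<l$ with $\alpha_{j,i}\le\alpha_{l,i}$ for all $i$, and we are done. The attempt is in danger exactly when infinitely many irreducible factors occur. In the quasi-homogeneous case they can still be traded against each other if they move in a pencil. This is the content of Theorem 3, which we now prove.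

**Step 0: graded elements.** This step produces quasi-homogeneous polynomials with a common cofactor. Decompose $Y\in C(X)$ as $Y=\sum_sY_s$ with $[R,Y_s]=sY_s$. As the weights $w_i$ are positive, each $Y_s$ is polynomial, and the fields of weight $s$ form a finite-dimensional space. Since $[X,Y_s]$ has weight $s+\delta$, each $Y_s$ lies in $C(X)$. If only finitely many weights occurred, $C(X)$ would be finite-dimensional. So $C(X)$ contains nonzero quasi-homogeneous fields of infinitely many weights.

Now repeat Section 3 inside $\mathbb C[x]$: let $Y_1,\dots,Y_k$ be a maximal family of quasi-homogeneous elements of $C(X)$ that is independent over $\mathbb C(x)$, put $W=Y_1\wedge\dots\wedge Y_k$, and let $G$ be the gcd of its coefficients. These coefficients are quasi-homogeneous. A factor of a nonzero quasi-homogeneous polynomial is quasi-homogeneous: in a product, the components of highest weight multiply to the component of highest weight, the same holds for lowest weight, and if these two weights agree for the product they agree for each factor. So $G$ is quasi-homogeneous, and $\kappa=X(G)/G$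 is a polynomial which is zero or quasi-homogeneous of weight $\delta$. Steps 2 and 3 of Section 3, applied to the infinite-dimensional span of the quasi-homogeneous elements of $C(X)$, show that $\{g\in\mathbb C[x]:X(g)=\kappa g\}$ is infinite-dimensional. If $g=\sum g_s$ is its decomposition by weight, the component of $X(g)-\kappa g$ of weight $s+\delta$ is $X(g_s)-\kappa g_s$; so this space is graded, with finite-dimensional components. Hence there are nonzero quasi-homogeneous polynomials
$$g_0,g_1,g_2,\dots\ \text{ of weights } d_0<d_1<d_2<\cdots,\qquad X(g_j)=\kappa g_j .$$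

**Step 1: part (b) follows from part (a).** Suppose $X=hR$ with $h$ rational, $h\neq0$. Then $\kappa g_j=X(g_j)=hd_jg_j$, so $hd_j=\kappa$ for all $j$, against $d_0<d_1$. So $X$ and $R$ are independent over $\mathbb C(x)$. Algebraically independent elements of $K_0(X)$ have differentials that are independent over $\mathbb C(x)$ (characteristic $0$) and annihilate $X$ and $R$. So $\operatorname{trdeg}K_0(X)\le n-2$, which is $\le1$ for $n=3$.

From now on assume $\operatorname{trdeg}K_0\le1$, where $K_0=K_0(X)$.

**Step 2: which irreducible factors can occur.** We show that, apart from finitely many, the irreducible factors of the $g_j$ belong to one pencil. Put $e=d_1-d_0>0$ and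
$$\rho_j=(g_j/g_0)^e\,(g_1/g_0)^{-(d_j-d_0)} .\tag{5}$$
Then $X(\rho_j)=0$, and the weight of $\rho_j$ is $e(d_j-d_0)-(d_j-d_0)e=0$, so $\rho_j\in K_0$.

The field $K_0$ is algebraically closed in $\mathbb C(x)$: if $f$ has minimal polynomial $\pi$ over $K_0$ and $D$ is $X$ or $R$, then $0=D(\pi(f))=\pi'(f)D(f)$ with $\pi'(f)\ne0$, so $D(f)=0$.

If $\operatorname{trdeg}K_0=0$, then $K_0=\mathbb C$. Let $\Pi$ be the set of irreducible factors of $g_0g_1$ (up to constants).

If $\operatorname{trdeg}K_0=1$, then $K_0=\mathbb C(\varphi)$ by the Lüroth–Gordan–Igusa theorem (Schinzel, *Polynomials with Special Regard to Reducibility*, Ch. 1). Write $\varphi=P/Q$ with coprime polynomials. From $R(\varphi)=0$ we get $R(P)Q=PR(Q)$, so $P\mid R(P)$ and $Q\mid R(Q)$. Since $R$ does not raise the weighted degree, $R(P)=cP$ with a constant $c$, and then $R(Q)=cQ$. So $P,Q$ are quasi-homogeneous of the same weight $c$, and $c>0$ because $\varphi\notin\mathbb C$. For $(\lambda:\mu)\in\mathbb P^1$ let $F_{(\lambda:\mu)}=\mu P-\lambda Q$, with one representative fixed for each point. All members of this pencil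 have weight $c$, and distinct members are coprime, since a common factor would divide $P$ and $Q$. Since $\mathbb C(\varphi)$ is algebraically closed in $\mathbb C(x)$, Bertini's theorem on pencils (Schinzel, loc. cit., Ch. 3) says that all but finitely many members are irreducible. Let $\Lambda\subset\mathbb P^1$ be the set of parameters whose member is not irreducible or has a common factor with $g_0g_1$. It is finite, because $g_0g_1$ has finitely many irreducible factors and distinct members are coprime. Let $\Pi$ be the finite set of irreducible factors (up to constants) of $g_0g_1$ and of the members over $\Lambda$.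

In both cases let $p\notin\Pi$ be an irreducible factor of some $g_j$. Since $p\nmid g_0g_1$, (5) gives $\operatorname{ord}_p\rho_j=e\operatorname{ord}_pg_j>0$. So $\rho_j\notin\mathbb C$, which is impossible if $\operatorname{trdeg}K_0=0$. If $\operatorname{trdeg}K_0=1$, then $\rho_j\in\mathbb C(\varphi)$ is a constant times a product of integer powers of terms $\varphi-\lambda=(P-\lambda Q)/Q$, hence a constant times a product of integer powers of members of the pencil (note that $F_{(1:0)}$ is a multiple of $Q$). So $p$ divides some member. Its parameter is not in $\Lambda$, since $p\notin\Pi$. So the member is irreducible and equals $p$ up to a constant. Therefore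
$$g_j=c_j\prod_{p\in\Pi}p^{\alpha_{j,p}}\prod_{i=1}^{n_j}F_{\lambda_{j,i}},\qquad c_j\in\mathbb C^*,\quad \lambda_{j,i}\in\mathbb P^1\setminus\Lambda ,$$
with all $n_j=0$ if $\operatorname{trdeg}K_0=0$.

**Step 3: the trade.** By Dickson's lemma for the vectors $\big((\alpha_{j,p})_{p\in\Pi},n_j\big)\in\mathbb N^{|\Pi|+1}$ there are $j<l$ with $\alpha_{j,p}\le\alpha_{l,p}$ for all $p$ and $n_j\le n_l$. The polynomial
$$h=\prod_{p\in\Pi}p^{\alpha_{l,p}-\alpha_{j,p}}\prod_{i=1}^{n_l-n_j}F_{\lambda_{l,i}}$$
equals, up to a constant,
$$\frac{g_l}{g_j}\cdot\frac{\prod_{i=1}^{n_j}F_{\lambda_{j,i}}}{\prod_{i=n_l-n_j+1}^{n_l}F_{\lambda_{l,i}}} .$$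
The second factor has $n_j$ members above and $n_j$ below. A quotient of two members is a rational function of $\varphi$, so this factor lies in $K_0$. Also $X(g_l/g_j)=0$. So $X(h)=0$, and $R(h)=(d_l-d_j)h$ with $d_l-d_j>0$. Hence $h$ is a nonconstant polynomial first integral. $\square$

**Where the trade ends.** Step 3 uses that any new factor may be replaced by any other at no cost: their quotient lies in $K_0$. This came from $K_0=\mathbb C(\varphi)$, whose elements split into linear factors in $\varphi$. If $K_0=\mathbb C(P,Q)$ with $P,Q$ independent, its elements split into irreducible polynomials $\rho(P,Q)$ of every degree, with every behavior at given points of the plane, and the quotient of the corresponding factors need not lie in $K_0$. So we look for a field with $K_0=\mathbb C(P,Q)$, for which polynomiality of a first integral is a condition on the degree and multiplicities of a plane curve. Then (3) can obstruct all trades.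

## 6. A vector field that reads degrees and multiplicities

Fix $p_i=(a_i,b_i)$, $1\le i\le16$, as in Lemma 1, and distinct $\tau_1,\dots,\tau_{16}\in\mathbb C$. On $\mathbb C^4$ with coordinates $(u,v,x,y)$ let
$$T(u,v)=\prod_{i=1}^{16}(u-\tau_iv),$$
and let $a(u,v),b(u,v)$ be homogeneous of degree $15$ with $a(\tau_i,1)=a_i$, $b(\tau_i,1)=b_i$ (Lagrange interpolation). Put
$$A=v^2a+xT,\quad B=v^2b+yT,\quad C=v^{17},\qquad P=\frac AC,\quad Q=\frac BC,\quad w=\frac{v^{68}}T .$$
Here $A,B,C$ are homogeneous of degree $17$, and $P,Q,w$ are homogeneous of degrees $0,0,52$. With $\tau=u/v$, $\alpha(\tau)=a(\tau,1)$, $\beta(\tau)=b(\tau,1)$, $\hat T(\tau)=T(\tau,1)$,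
$$P=\alpha(\tau)+\frac xv\hat T(\tau),\qquad Q=\beta(\tau)+\frac yv\hat T(\tau),\qquad w=\frac{v^{52}}{\hat T(\tau)} .\tag{6}$$

These functions are designed as follows. On the hyperplane $u=\tau_iv$ the map $(P,Q)$ collapses to the point $p_i$, so there $\rho(P,Q)$ vanishes to order the multiplicity of $\rho$ at $p_i$, while $w$ has a simple pole. Along $v=0$ the function $\rho(P,Q)$ has a pole of order $17\deg\rho$, while $w$ has a zero of order $68=4\cdot17$. So one expects $w^e\rho(P,Q)$ to be a polynomial when $\rho$ has multiplicity $\ge e$ at each $p_i$ and degree $\le4e$, and $C\,w^e\rho(P,Q)$ to be one when the multiplicity is $\ge e$ and the degree is $\le4e+1$. Both are made precise below, in the direction needed.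

A one-point toy version shows the mechanism and why many points are needed. Take the single point $(0,0)$, $T=u$, $a=b=0$, $A=xu$, $B=yu$, $C=v^2$, $w=v^2/u$. The field $2u\partial_u+v\partial_v$ kills $P=xu/v^2$, $Q=yu/v^2$ and $w$. There are polynomials of degree $\le1$ with multiplicity $\ge1$ at the origin, namely $P$ and $Q$, and they give the polynomial first integrals $wP=x$ and $wQ=y$.

**Finding $Z$.** We want $Z$ with $Z(P)=Z(Q)=Z(w)=0$, which determines it up to a factor. In the coordinates $(\tau,v,P,Q)$, by (6) the condition $Z(w)=0$ reads $52\,Z(v)/v=(\hat T'/\hat T)(\tau)\,Z(\tau)$. Choose the factor so that $Z(\tau)=52T/v$. As $T=v^{16}\hat T(\tau)$ and $T_u=v^{15}\hat T'(\tau)$, this gives $Z(v)=T\hat T'/\hat T=vT_u$, and $Z(u)=Z(\tau v)=52T+uT_u$. From $x=v(P-\alpha)/\hat T$ and $Z(P)=0$,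
$$Z(x)=\frac xv\,Z(v)-\frac{v\alpha'}{\hat T}Z(\tau)-x\frac{\hat T'}{\hat T}Z(\tau)=xT_u-52v^{16}\alpha'(\tau)-52xT_u=-51xT_u-52v^2a_u ,$$
since $a_u=v^{14}\alpha'(\tau)$. The same holds for $y$. So
$$Z=(52T+uT_u)\partial_u+vT_u\,\partial_v-(51xT_u+52v^2a_u)\partial_x-(51yT_u+52v^2b_u)\partial_y,\qquad X=v^{17}Z .$$
The coefficients of $Z$ are homogeneous polynomials of degree $16$, those of $X$ of degree $33$.

**Identities.** We check directly that $A,B,C,T$ have cofactors proportional to $T_u$. By Euler's formula $uT_u+vT_v=16T$ and $ua_u+va_v=15a$, so: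

* $Z(v)=T_uv$, hence $Z(C)=17T_uC$.
* $Z(T)=T_u(52T+uT_u)+T_v\,vT_u=(52+16)T_uT=68T_uT$.
* $Z(v^2a)=2v^2aT_u+v^2\big(52Ta_u+(ua_u+va_v)T_u\big)=17v^2aT_u+52v^2Ta_u$.
* $Z(xT)=-51xT_uT-52v^2a_uT+68xT_uT=17xT_uT-52v^2Ta_u$.

Adding the last two, $Z(A)=17T_uA$, and likewise $Z(B)=17T_uB$. So
$$Z(P)=Z(Q)=Z(w)=0,\tag{7}$$
the last because $v^{68}$ and $T$ both have cofactor $68T_u$.

**Coordinates on the function field.** By (6), $u=\tau v$, $x=v(P-\alpha(\tau))/\hat T(\tau)$ and $y=v(Q-\beta(\tau))/\hat T(\tau)$. Hence
$$\mathbb C(u,v,x,y)=\mathbb C(\tau,v,P,Q),\tag{8}$$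
and $\tau,v,P,Q$ are algebraically independent, being four generators of a field of transcendence degree $4$. Directly from the formula for $Z$,
$$Z(\tau)=\frac{52T+uT_u}v-\frac{u\,vT_u}{v^2}=\frac{52T}v\ne0 .\tag{9}$$

## 7. Infinitely many commuting fields from $L(4k+1,k)$

This section proves $d(X)=\infty$ for the field of Section 6. For $k\ge0$ choose by (2) a nonzero $\rho_k\in L(4k+1,k)$, with $\rho_0=1$. Let $G_k$ be its homogenization of degree $4k+1$, so $G_k(A,B,C)=C^{4k+1}\rho_k(P,Q)$, and put
$$g_k=\frac{G_k(A,B,C)}{T^k}=C\,w^k\rho_k(P,Q) .$$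
The two expressions agree because $C^{4k}=v^{68k}$.

**Step 1: $g_k$ is a polynomial.** Expanding $\rho_k$ at $p_i$, the polynomial $G_k(A,B,C)$ is a combination of terms
$$(A-a_iC)^r(B-b_iC)^sC^{4k+1-r-s}\quad\text{with } r+s\ge k .$$
Now $A-a_iC=v^2(a-a_iv^{15})+xT$. Both summands vanish on $u=\tau_iv$, the first because $a(\tau_iv,v)=v^{15}a_i$. So $u-\tau_iv$ divides $A-a_iC$, and likewise $B-b_iC$. Hence $(u-\tau_iv)^k$ divides $G_k(A,B,C)$ for each $i$. These sixteen factors are pairwise coprime, so $T^k$ divides it.

**Step 2: the $g_k$ are linearly independent.** $g_k\neq0$ since $P,Q$ are algebraically independent. It is homogeneous of degree $17(4k+1)-16k=52k+17$. These degrees are distinct.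

**Step 3: the common cofactor.** Each of $A,B,C$ has cofactor $17T_u$ and $G_k$ has degree $4k+1$, so Euler's formula gives $Z(G_k(A,B,C))=17(4k+1)T_uG_k(A,B,C)$. Since $T^k$ has cofactor $68kT_u$,
$$Z(g_k)=\big(17(4k+1)-68k\big)T_ug_k=17T_ug_k .\tag{10}$$

**Step 4: conclusion.** By (4) and (10), $[g_jZ,g_kZ]=\big(g_jZ(g_k)-g_kZ(g_j)\big)Z=0$. Since $g_0=C=v^{17}$, we have $X=g_0Z$, and all $g_kZ$ lie in $C(X)$. So $d(X)=\infty$; moreover the $g_kZ$ span an infinite-dimensional abelian Lie algebra inside $C(X)$.

## 8. First integrals would lie in $L(4e,e)$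

This section proves $\mathcal I(X)=\mathbb C$ for the field of Section 6.

**Step 1: reduction to forms.** Clearly $\mathcal I(X)=\mathcal I(Z)$. The field $Z$ maps forms of degree $e$ to forms of degree $e+15$, so the homogeneous components of a first integral are first integrals. Suppose a nonconstant first integral exists. Then there is a homogeneous polynomial $f\ne0$ of degree $e\ge1$ with $Z(f)=0$. We derive a contradiction.

**Step 2: $f^{52}=w^e\rho(P,Q)$ with $\rho$ rational.** This step expresses $f$ through the three known first integrals. Let $G=f^{52}/w^e$, homogeneous of degree $52e-52e=0$. Let $R$ be the Euler field on $\mathbb C^4$. Then $R(G)=0$, $R(\tau)=R(P)=R(Q)=0$ and $R(v)=v$. Viewing $G$ as a rational function of $(\tau,v,P,Q)$ by (8), $0=R(G)=v\,\partial G/\partial v$, so $G\in\mathbb C(\tau,P,Q)$. By (7) and $Z(f)=0$ we have $Z(G)=0$, and by (7) again $Z(G)=\frac{\partial G}{\partial\tau}Z(\tau)$. By (9) $\partial G/\partial\tau=0$. So $G\in\mathbb C(P,Q)$: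
$$f^{52}=w^e\rho(P,Q),\qquad 0\ne\rho\in\mathbb C(P,Q) .\tag{11}$$

**Step 3: $\rho$ is a polynomial.** Write $\rho=g/h$ with coprime polynomials $g,h$, so $h(P,Q)f^{52}=w^eg(P,Q)$. Put $v=1$ and $u=\tau_0$ with $\hat T(\tau_0)\ne0$. By (6), $P=\alpha(\tau_0)+x\hat T(\tau_0)$ and $Q=\beta(\tau_0)+y\hat T(\tau_0)$ become affine coordinates on the $(x,y)$-plane, $w$ becomes a nonzero constant, and $f$ a polynomial in $x,y$, hence in $P,Q$. So $h\mid g$ in $\mathbb C[P,Q]$, and $h$ is constant.

**Step 4: $\rho$ has multiplicity $\ge e$ at each $p_i$.** We read off the order of (11) along $u=\tau_iv$. Let $\mu$ be the multiplicity of $\rho$ at $p_i$ and $\rho_\mu\ne0$ its leading form there. Put $v=1$, $u=\tau_i+\varepsilon$. Since $\hat T(\tau_i)=0$, $\alpha(\tau_i)=a_i$ and $\beta(\tau_i)=b_i$,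
$$P-a_i=\varepsilon\big(\alpha'(\tau_i)+x\hat T'(\tau_i)\big)+O(\varepsilon^2),\qquad Q-b_i=\varepsilon\big(\beta'(\tau_i)+y\hat T'(\tau_i)\big)+O(\varepsilon^2),$$
with $\hat T'(\tau_i)\neq0$ because the $\tau_i$ are distinct. Hence
$$\rho(P,Q)=\varepsilon^\mu\Big(\rho_\mu\big(\alpha'(\tau_i)+x\hat T'(\tau_i),\ \beta'(\tau_i)+y\hat T'(\tau_i)\big)+O(\varepsilon)\Big).$$
The leading coefficient is a nonzero polynomial in $x,y$, since its arguments are affine coordinates on the $(x,y)$-plane. So $\rho(P,Q)$ has exact order $\mu$ in $\varepsilon$. As $w=1/\hat T(\tau_i+\varepsilon)$ has order $-1$, the right side of (11) has order $\mu-e$. The left side is a polynomial in $\varepsilon,x,y$, so $\mu\ge e$.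

**Step 5: $\deg\rho\le4e$.** We read off the order of (11) along $v=0$. Let $D=\deg\rho$ with top form $\rho_D$. Put $u=1$. Then $T(1,v)=1+O(v)$, so $w=v^{68}(1+O(v))$, and
$$P=v^{-17}(x+O(v)),\qquad Q=v^{-17}(y+O(v)).$$
The terms of $\rho$ of degree $<D$ contribute at least $17$ more powers of $v$ than the top form. So $f^{52}=v^{68e-17D}\big(\rho_D(x,y)+O(v)\big)$ with $\rho_D\ne0$. Since $f^{52}$ is a polynomial, $17D\le68e$, that is, $D\le4e$.

**Step 6: contradiction.** By Steps 3 to 5, $0\ne\rho\in L(4e,e)$ with $e\ge1$. This contradicts Lemma 1. So $\mathcal I(X)=\mathbb C$, and Theorem 1 is proved for $n=4$. $\square$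

Only homogeneous components were used in Step 1, so the same argument shows that $X$ has no nonconstant formal first integral either.

**Sharpness in Theorem 3.** Let $f\in K_0(X)$ for this $X$, with all weights equal to $1$. Then $R(f)=0$ gives $f\in\mathbb C(\tau,P,Q)$ and $Z(f)=0$ gives $f\in\mathbb C(P,Q)$, exactly as in Step 2. Conversely $P,Q\in K_0(X)$. So $K_0(X)=\mathbb C(P,Q)$ has transcendence degree $2$, in dimension $4$. By Section 5, for any infinite linearly independent family in $V_{17T_u}(Z)$ infinitely many irreducible factors must occur, since otherwise $\mathcal I(Z)\ne\mathbb C$.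

## 9. Extra variables

It remains to prove Theorem 1 for $n\ge5$. Add coordinates $z_1,\dots,z_{n-4}$ and put
$$Z'=Z+T_u\sum_jz_j\partial_{z_j},\qquad X'=v^{17}Z' .$$
The coefficients of $Z'$ are again homogeneous of degree $16$. Since $g_k$ does not involve the $z_j$, $Z'(g_k)=Z(g_k)=17T_ug_k$. So the fields $g_kZ'$ commute pairwise and lie in $C(X')$, because $X'=g_0Z'$. Hence $d(X')=\infty$.

Now let $Z'(f)=0$ and expand $f=\sum_mz^mf_m(u,v,x,y)$ with multi-indices $m$. Since $Z'(z^m)=|m|T_uz^m$, comparing coefficients of $z^m$ gives $Z(f_m)+|m|T_uf_m=0$. With $Z(v)=T_uv$ this says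
$$Z(v^{|m|}f_m)=v^{|m|}\big(|m|T_uf_m+Z(f_m)\big)=0 .$$
By Section 8, $v^{|m|}f_m$ is constant. For $|m|\ge1$ it vanishes at $0$, so $f_m=0$. For $m=0$, $f_0$ is constant. Hence $f\in\mathbb C$ and $\mathcal I(X')=\mathcal I(Z')=\mathbb C$. The same computation with formal series shows that $X'$ has no nonconstant formal first integral. $\square$

## 10. Moving sixteen points off a smooth quartic: proof of Lemma 1

It is natural to take the points on a smooth quartic $Q=\{q=0\}\subset\mathbb P^2$, a curve of genus $3$, and to use its divisor theory. (From here on $Q$ is this curve, and $q$ is a form of degree $4$ in $X_0,X_1,X_2$; in the affine chart $\mathbb C^2$ we use the same letter for the dehomogenized polynomial.) For points $p_k\in Q$ let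
$$\delta=\mathcal O_Q(4)\Big(-\sum_{k=1}^{16}p_k\Big).$$
Its degree is $16-16=0$.

**Step 1: points with $\delta$ non-torsion.** The morphism $Q^{16}\to\mathrm{Pic}^0(Q)$, $(p_k)\mapsto\delta$, is surjective, because by Riemann–Roch every class of degree $16\ge g=3$ is effective. $\mathrm{Pic}^0(Q)$ is a complex torus, so its torsion is countable. The preimages of the torsion points are countably many proper closed analytic subsets of the connected manifold $Q^{16}$; so are the sets $p_k=p_l$ ($k\ne l$) and the sets where $p_k$ is on the line at infinity. By Baire these do not cover $Q^{16}$. So we can choose distinct $p_k\in Q$ in the chart $\mathbb C^2$ with $\delta$ non-torsion.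

**Why these points are not enough.** For them, $L(4m,m)$ is exactly $\mathbb Cq^m$. Indeed, let $F$ be a form of degree $4m$ with $m\ge1$ and multiplicity $\ge m$ at all $p_k$. Its restriction to $Q$ is a section of $\delta^{\otimes m}$, a nontrivial bundle of degree $0$, so it is zero. Thus $q\mid F$, and $F/q$ has degree $4(m-1)$ and multiplicity $\ge m-1$ at each $p_k$, since $q$ has multiplicity $1$ there. Induct on $m$. So a single obstruction is left in each degree, the power $q^m$. We remove it by moving the points in a direction that no quartic can follow.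

**Step 2: the direction.** Evaluating polynomials of degree $\le4$ at the $p_k$ gives a linear map to $\mathbb C^{16}$. Its source has dimension $15$ and $q$ goes to $0$, so its image has dimension $\le14$. Choose $(\lambda_k)\in\mathbb C^{16}$ outside the image. Since $Q$ is smooth, $dq_{p_k}\ne0$, and we can choose $v_k\in\mathbb C^2$ with $dq_{p_k}(v_k)=\lambda_k$. Put $p_k(t)=p_k+tv_k$.

For $m=1$ the effect is visible at once. Suppose $F=q+tF_1+\cdots$ has degree $\le4$ and vanishes at every $p_k(t)$. The coefficient of $t$ in $F(p_k(t))$ is $\lambda_k+F_1(p_k)$. So $F_1(p_k)=-\lambda_k$ for all $k$, against the choice of $(\lambda_k)$. For larger $m$ we do not know in advance how divisible by $q$ the higher coefficients $F_s$ are. The next step organizes this.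

**Step 3: the leading part with respect to $q$ and $t$.** Fix $m\ge1$ and suppose that over $\mathbb C(t)$ there is a nonzero polynomial of degree $\le4m$ with multiplicity $\ge m$ at all $p_k(t)$. Clearing denominators, dividing by a power of $t$ and homogenizing, we get $F=\sum_{s\ge0}t^sF_s$, a polynomial in $t$ whose coefficients $F_s$ are forms of degree $4m$ in $X_0,X_1,X_2$ (or zero), with $F_0\ne0$.

Let $j$ be the largest integer $\ge 0$ such that $q^{j-s}\mid F_s$ for all $0\le s<j$; equivalently, $F\in(q,t)^j$. Such $j$ exists and $j\le m$, because for $j\ge1$ the condition includes $q^j\mid F_0$ with $F_0\neq0$ of degree $4m$. Write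
$$F_{j-i}=q^i\tilde\varphi_i\quad(0\le i\le j),\qquad\text{so}\qquad F\equiv\sum_{i=0}^j\tilde\varphi_i\,q^it^{j-i}\pmod{(q,t)^{j+1}} .$$
Here $\tilde\varphi_i$ is zero or a form of degree $4m-4i$. Let $\varphi_i$ be its class in $(\mathbb C[X]/q)_{4m-4i}$, that is, its restriction to $Q$. Not all $\varphi_i$ are zero: otherwise $q^{j+1-s}\mid F_s$ for all $0\le s\le j$, against the maximality of $j$.

**Step 4: the local condition at $p_k$.** We translate multiplicity $\ge m$ at $p_k(t)$ into vanishing conditions on the $\varphi_i$. Work in the chart. Let $\ell$ be an affine function with $\ell(p_k)=0$ such that $(\ell,q)$ are local coordinates at $p_k$, and work in $\mathbb C[[\ell,q,t]]$, the completed local ring of $\mathbb C^2\times\mathbb C$ at $(p_k,0)$. Put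
$$\ell_1=\ell-\ell(p_k(t)),\qquad q_1=q-q(p_k(t)),\qquad q(p_k(t))=\lambda_kt+O(t^2).$$
Then $(\ell_1,q_1,t)$ are coordinates as well, and $(\ell_1,q_1)$ is the kernel $I$ of evaluation along the curve $t\mapsto p_k(t)$. If $p_k(t)$ has affine coordinates $(x_k(t),y_k(t))$, the functions $x-x_k(t)$, $y-y_k(t)$ generate the same kernel $I$, for the same reason. By Taylor's formula at $p_k(t)$, whose coefficients are polynomials in $t$, multiplicity $\ge m$ gives $F\in I^m$. So
$$F=\sum_{a,b,s}c_{abs}\,\ell_1^aq_1^bt^s\qquad\text{with } c_{abs}=0 \text{ if } a+b<m .$$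

Let $J=(q,t)$. Since $q-q_1\in(t)$, also $J=(q_1,t)$. As $F\in J^j$, we have $c_{abs}=0$ if $b+s<j$. Therefore
$$F\equiv\sum_{b=0}^jE_b(\ell_1)\,q_1^bt^{j-b}\pmod{J^{j+1}},\qquad E_b\in\mathbb C[[z]],\quad z^{m-b}\mid E_b(z);$$
here $m-b\ge0$ as $b\le j\le m$. Now $\ell_1\equiv\ell\pmod J$ and $q_1\equiv q-\lambda_kt\pmod{J^2}$, so
$$F\equiv\sum_{b=0}^jE_b(\ell)\,(q-\lambda_kt)^bt^{j-b}\pmod{J^{j+1}} .$$
On the other hand $\ell$ is a local parameter of $Q$ at $p_k$, and $\tilde\varphi_i\equiv\varphi_i(\ell)\pmod q$, where $\varphi_i(\ell)$ is the expansion of $\varphi_i$ on $Q$. So by Step 3, $F\equiv\sum_i\varphi_i(\ell)q^it^{j-i}\pmod{J^{j+1}}$. A form of degree $j$ in $q,t$ with coefficients in $\mathbb C[[\ell]]$ is determined by its class modulo $J^{j+1}$. Hence, as polynomials in $q,t$ over $\mathbb C[[\ell]]$,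
$$\sum_{i=0}^j\varphi_i(\ell)\,q^it^{j-i}=\sum_{b=0}^jE_b(\ell)\,(q-\lambda_kt)^bt^{j-b} .$$
Substitute $q=q'+\lambda_kt$ and compare coefficients of $q'^{\,b}t^{j-b}$. For $0\le b\le j$,
$$\sum_{i=b}^j\binom ib\lambda_k^{i-b}\varphi_i(\ell)=E_b(\ell)\in(\ell^{m-b}) .\tag{12}$$

**Step 5: the leading part contains $q^m$.** Let $i_0$ be the largest $i$ with $\varphi_i\ne0$; then $i_0\le j\le m$. By (12) with $b=i_0$, $\varphi_{i_0}$ vanishes to order $\ge m-i_0$ at every $p_k$. So it is a nonzero section of $\mathcal O_Q(4(m-i_0))\big(-(m-i_0)\sum p_k\big)=\delta^{\otimes(m-i_0)}$. A line bundle of degree $0$ with a nonzero section is trivial. Since $\delta$ is non-torsion, $i_0=m$. Hence $j=m$, and $\varphi_m$ is a nonzero constant.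

**Step 6: the next coefficient gives a contradiction.** By (12) with $b=m-1$, $\varphi_{m-1}+m\lambda_k\varphi_m\in(\ell)$, so
$$\varphi_{m-1}(p_k)=-m\,\varphi_m\,\lambda_k\qquad\text{for all }k .$$
But $\varphi_{m-1}$ is the restriction of a quartic form, and $m\varphi_m\ne0$. So $(\lambda_k)$ lies in the image of the evaluation map of Step 2, a contradiction.

**Step 7: from $\mathbb C(t)$ to points of $\mathbb C^2$.** For fixed $m$, the conditions "degree $\le4m$ and multiplicity $\ge m$ at all $p_k(t)$" form a homogeneous linear system for the coefficients of a polynomial, with a matrix whose entries are polynomials in $t$. By Steps 3 to 6 it has only the zero solution over $\mathbb C(t)$, so some maximal minor with full column rank is a nonzero polynomial in $t$. Hence for all but finitely many $t\in\mathbb C$ the system has only the zero solution over $\mathbb C$. Discarding these finite sets for all $m\ge1$ leaves all $t$ outside a countable set. For any such $t$, the points $p_1(t),\dots,p_{16}(t)$ satisfy Lemma 1. $\square$
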